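# A strongly productive ultrafilter whose square is principal at zero

## Constant maps and a shift

Let us work with maps $\omega\to\omega$, where $\omega=\{0,1,2,\dots\}$, composed as $(gh)(n)=g(h(n))$. Let $f(n)=n+1$, and let $c_m$ be the constant map with value $m$. Then
$$c_m g=c_m\ \text{ for every map } g,\qquad f c_m=c_{m+1}.$$
Let $M=\{f^i:i\ge 1\}\cup\{c_m:m\in\omega\}$. This is a semigroup, since $f^if^j=f^{i+j}$, $f^ic_m=c_{m+i}$, and $c_m$ absorbs everything to its right.

Take the sequence $f,\,c_0,\,c_2,\,c_4,\dots$ and form all products of finitely many of its terms, in the order in which they occur. A product that does not use $f$ equals its first factor, so it is an even constant. A product that uses $f$ and at least one more term is $f c_{2k}\cdots=f c_{2k}=c_{2k+1}$. So the set of all these products is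
$$\{f\}\cup\{c_0,c_2,c_4,\dots\}\cup\{c_1,c_3,c_5,\dots\}.$$

Now let $p$ be an ultrafilter on $M$ that contains the set $O$ of odd constants. The product set above contains $O$, so it is in $p$. Drop the first term. The products from $c_0,c_2,c_4,\dots$ are the even constants, and that set is not in $p$. So the product set is large, but the product set of the tail is not. All the largeness sits in $f\cdot(\text{tail})$.

This is a trivial example, but it shows that largeness of a product set need not pass to the tail. We shall see that the question "is $p$ idempotent?" is exactly a question about tails.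

## Products of ultrafilters, strong productivity, and the conjecture

Throughout, $S$ is a semigroup written multiplicatively, and $\beta S$ is identified with the set of ultrafilters on $S$.

**Definition (finite products).** For $\vec x=(x_n)_{n\in\omega}$ in $S$, $\mathrm{FP}(\vec x)$ is the set of all products $\prod_{i\in a}x_i$, where $a$ is a nonempty finite subset of $\omega$ and the factors are taken in increasing order of the indices. We write $\mathrm{FP}_1(\vec x)=\mathrm{FP}((x_n)_{n\ge 1})$ for the products that avoid $x_0$.

Sorting the index sets by whether they contain $0$ and whether they contain anything else, we get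
$$\mathrm{FP}(\vec x)=\{x_0\}\cup \mathrm{FP}_1(\vec x)\cup x_0\,\mathrm{FP}_1(\vec x).\tag{1}$$

**Definition (product of ultrafilters).** For $x\in S$ and $A\subseteq S$ let $x^{-1}A=\{y\in S: xy\in A\}$. For ultrafilters $p,q$ on $S$,
$$A\in p\cdot q\iff \{x\in S: x^{-1}A\in q\}\in p .$$
An ultrafilter $p$ is idempotent if $p\cdot p=p$.

In words: $A\in p\cdot q$ if for $p$-many $x$, for $q$-many $y$, we have $xy\in A$. Since $x^{-1}$ commutes with intersections and complements, $p\cdot q$ is an ultrafilter. The product is associative: as $t^{-1}(s^{-1}A)=(st)^{-1}A$, both $A\in(p\cdot q)\cdot r$ and $A\in p\cdot(q\cdot r)$ say that for $p$-many $s$, for $q$-many $t$, $(st)^{-1}A\in r$. If $p$ is principal at $s$, then $p\cdot p$ is principal at $ss$.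

**Definition (strongly productive).** An ultrafilter $p$ on $S$ is strongly productive if for every $A\in p$ there is a sequence $\vec x$ in $S$ with $\mathrm{FP}(\vec x)\subseteq A$ and $\mathrm{FP}(\vec x)\in p$.

The conjecture, taken from David Fernández Bretón and Martino Lupini, "Strongly productive ultrafilters on semigroups", arXiv:1309.3636 (2013), reads:

*Every strongly productive ultrafilter on an arbitrary semigroup is idempotent.*

We disprove it, in ZFC. Here are the two results of the lecture.

**Theorem 1 (ZFC).** There is a countable semigroup $S$ with zero $0$ carrying $2^{\mathfrak c}$ (the largest possible number) nonprincipal strongly productive ultrafilters $p$, each with $p\cdot p=$ the principal ultrafilter at $0$. None of them is idempotent. Moreover, a two-generated semigroup can be found with $2^{\mathfrak c}$ nonprincipal strongly productive ultrafilters, none of them idempotent.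

**Theorem 2 (exact criterion).** For a strongly productive ultrafilter $p$ on any semigroup, the following are equivalent:

1. $p$ is idempotent;
2. for every $A\in p$ there is $\vec x=(x_n)_{n\in\omega}$ with $\mathrm{FP}(\vec x)\subseteq A$ and $\mathrm{FP}((x_n)_{n\ge1})\in p$.

If $p$ is not idempotent, there is $A\in p$ such that every $\vec x$ with $\mathrm{FP}(\vec x)\subseteq A$ and $\mathrm{FP}(\vec x)\in p$ satisfies $\mathrm{FP}((x_n)_{n\ge 1})\notin p$ and $x_0\cdot\mathrm{FP}((x_n)_{n\ge 1})\in p$.

## Left-zero and null products

Two extreme multiplications show what the two notions demand.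

**Left-zero products.** Return to $M$ and let $p$ be an ultrafilter containing the set $C$ of all constants. For $x=c_m$ we have $x^{-1}A=M$ if $c_m\in A$, and $x^{-1}A=\emptyset$ otherwise. So $A\in p\cdot p$ iff $A\cap C\in p$ iff $A\in p$, and $p$ is idempotent. It is also strongly productive: given $A\in p$, list $A\cap C$ as a sequence, with repetitions if it is finite. Every product of terms equals its first factor, so the product set is $A\cap C\in p$. The ultrafilters of the opening example are of this kind. The sequence $f,c_0,c_2,\dots$ had a small tail, but it is not contained in the member $O$ of $p$, and inside any member of $p$ there are better sequences.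

**Null products.** Let $N=\{0,a_0,a_1,\dots\}$ with all products equal to $0$, and let $p$ be nonprincipal. Then $x^{-1}\{0\}=N$ for all $x$, so $p\cdot p$ is principal at $0$ and $p$ is not idempotent. But every product set contains $x_0x_1=0$, so none is contained in $N\setminus\{0\}\in p$, and $p$ is not strongly productive.

So a counterexample must mix the two behaviors: typical products should leave a set $A\in p$ (for instance by being $0$), while inside every $A\in p$ there are special sequences all of whose products stay in $A$.

## Largeness of the tail decides idempotence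

Here is the proof of the conjecture one would try first. Suppose $A\in p$ and choose $\vec x$ with $\mathrm{FP}(\vec x)\subseteq A$ and $\mathrm{FP}(\vec x)\in p$. Since $x_0\,\mathrm{FP}_1(\vec x)\subseteq A$, we have $\mathrm{FP}_1(\vec x)\subseteq x_0^{-1}A$. If $\mathrm{FP}_1(\vec x)\in p$, then $x_0^{-1}A\in p$, which is the kind of statement that $A\in p\cdot p$ is built from. The argument stops at the "if": strong productivity says that the set (1) is in $p$, and by the opening example this can happen with $\mathrm{FP}_1(\vec x)\notin p$. Theorem 2 says that this is the only obstacle.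

**Proof of (1)⇒(2).** The purpose is to build the sequence by choosing $x_0$ first. Let $A\in p=p\cdot p$. Then $\{x:x^{-1}A\in p\}\in p$, so $\{x\in A: x^{-1}A\in p\}\in p$; pick $x_0$ in this set. Then $A\cap x_0^{-1}A\in p$, and strong productivity gives $(x_n)_{n\ge 1}$ with
$$\mathrm{FP}((x_n)_{n\ge1})\subseteq A\cap x_0^{-1}A,\qquad \mathrm{FP}((x_n)_{n\ge1})\in p.$$
Now $x_0\in A$, $\mathrm{FP}_1(\vec x)\subseteq A$, and $x_0\,\mathrm{FP}_1(\vec x)\subseteq A$. By (1), $\mathrm{FP}(\vec x)\subseteq A$, and $\mathrm{FP}_1(\vec x)\in p$.

**Proof of (2)⇒(1).** We show that if $p$ is not idempotent, then (2) fails for a specific $A$. Since $p$ and $p\cdot p$ are distinct ultrafilters, there is $A_0\in p$ with $A_0\notin p\cdot p$, that is, $\{x:x^{-1}A_0\notin p\}\in p$. Put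
$$A=A_0\cap\{x:x^{-1}A_0\notin p\}\in p .$$
For $x\in A$ we have $x^{-1}A\subseteq x^{-1}A_0\notin p$, hence $x^{-1}A\notin p$. Let $\mathrm{FP}(\vec x)\subseteq A$. Then $x_0\in A$ and $x_0\,\mathrm{FP}_1(\vec x)\subseteq A$, so $\mathrm{FP}_1(\vec x)\subseteq x_0^{-1}A\notin p$, and $\mathrm{FP}_1(\vec x)\notin p$. So no sequence is as required in (2) for this $A$.

**Proof of the last statement.** We keep the same $A$ and find where the largeness goes. Suppose in addition $\mathrm{FP}(\vec x)\in p$. First, $p$ is nonprincipal: if $\{s\}\in p$, strong productivity gives a sequence with $\mathrm{FP}(\vec x)=\{s\}$, so $x_0=x_1=x_0x_1=s$. Then $ss=s$, and $p$, being principal at $s$, would be idempotent. So $\{x_0\}\notin p$. Also $\mathrm{FP}_1(\vec x)\notin p$ by the previous paragraph. By (1), one of three sets is in $p$, and $x_0\,\mathrm{FP}_1(\vec x)$ is the one that is left. $\blacksquare$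

This is a specification for the counterexample. In suitable sets $A$, every good sequence must have a first term $x_0$ that carries a small set $\mathrm{FP}_1(\vec x)$ onto a large one, as $f$ did with the even constants. But now $x_0$, the small set and the large set all have to lie in $A$.

## From a partial product to a semigroup

We want to prescribe some products and let all others be formal. The next lemma says when this is consistent.

**Lemma 1.** Let $\Sigma$ be a set with a partial binary operation $(x,y)\mapsto xy$ such that

(C) whenever $xy$ and $yz$ are defined, $(xy)z$ and $x(yz)$ are both defined and equal.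

Then there is a semigroup $S\supseteq\Sigma$ whose product extends the partial operation. If $\Sigma$ is countably infinite, so is $S$.

To see what (C) does, take $\Sigma=\{a,b\}$. If only $ab=a$ is defined, then (C) holds vacuously, because $xy$ and $yz$ are never both defined. If only $aa=b$ is defined, then (C) fails for $x=y=z=a$: the word $aaa$ can be shortened to $ba$ and to $ab$, and nothing identifies these two words.

*Proof.* **Step 1: rewriting.** We set up words modulo shortening. On the set $\Sigma^+$ of nonempty words put
$$u\,x\,y\,v\ \to\ u\,(xy)\,v\qquad\text{whenever } x,y\in\Sigma\text{ and } xy\text{ is defined}$$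
($u,v$ are possibly empty words). Each arrow shortens the word by one letter. Write $\to^*$ for a finite, possibly empty, chain of arrows. A word with no outgoing arrow is called irreducible.

**Step 2: local confluence.** We show that if $w\to w_1$ and $w\to w_2$, then there is $v$ with $w_1\to^*v$ and $w_2\to^*v$. Consider the two rewritten two-letter factors of $w$. If they are the same occurrence, then $w_1=w_2$. If they are disjoint, performing the other step in each case leads to the same word. If they overlap in one letter, they form a factor $x\,y\,z$ with $xy$ and $yz$ defined, and $w_1,w_2$ contain in its place $(xy)\,z$ and $x\,(yz)$. By (C) both can be rewritten, to the same letter $(xy)z=x(yz)$.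

**Step 3: unique normal forms.** This is Newman's lemma, which here is an induction on length. We claim that for each word $w$ there is exactly one irreducible word $\mathrm{NF}(w)$ with $w\to^*\mathrm{NF}(w)$. If $w$ is irreducible, this is clear. Otherwise existence is clear, since rewriting stops. For uniqueness, let $w\to w_1$ and $w\to w_2$ be the first steps of two complete reductions. The words $w_1,w_2$ are shorter, so they have unique normal forms, and so has the word $v$ of Step 2. Since $w_1\to^*v$ and $w_2\to^* v$, $\mathrm{NF}(w_1)=\mathrm{NF}(v)=\mathrm{NF}(w_2)$. So both reductions end in the same word.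

**Step 4: the semigroup.** Let $\equiv$ be the equivalence relation generated by $\to$. It is a congruence for concatenation, because $w\to w'$ implies $uwv\to uw'v$. Let $S=\Sigma^+/{\equiv}$. If $w\to w'$ then $\mathrm{NF}(w)=\mathrm{NF}(w')$, so equivalent words have the same normal form. One-letter words are irreducible, so distinct letters are inequivalent and $\Sigma$ embeds in $S$. If $xy$ is defined, the word $x\,y$ is equivalent to the letter $xy$, so the product of $S$ extends the partial one. If $\Sigma$ is countably infinite, then so is $\Sigma^+$, hence so is $S$, which contains $\Sigma$. $\square$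

We note for use below: if $xy$ is not defined, then the word $x\,y$ is irreducible, so its class in $S$ is not an element of $\Sigma$.

## Pairs: absorbing and vanishing products are not enough

Let us try to mix left-zero and null behavior in the simplest way. Let $G_0$ be the set of pairs $a=(n_a,k_a)$ of natural numbers with $n_a<k_a$. For $a,b\in G_0$ define:

- if $n_b\le n_a$ and $k_a<k_b$, put $ab=a$;
- if $k_a<n_b$, put $ab=0$.

Add $0$ with $0x=x0=0$. The two conditions exclude each other, since $k_a<n_b$ implies $n_a<n_b$. For example, $(3,5)(2,7)=(3,5)$ and $(3,5)(6,7)=0$, while $(3,5)(4,9)$ is not defined.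

Condition (C) holds. It is clear if a letter is $0$. For $a,b,c\in G_0$: if $ab=a$ and $bc=b$, then $n_c\le n_b\le n_a$ and $k_a<k_b<k_c$, so $ac=a$ and both sides are $a$. If $ab=a$ and $bc=0$, then $k_a<k_b<n_c$, so $(ab)c=ac=0=a0$. If $ab=0$, then $bc$ is $b$ or $0$, and both sides are $0$. So Lemma 1 gives a semigroup.

Let $p$ be an ultrafilter on it that contains $\{b\in G_0:n_b>m\}$ for every $m$. For each $a\in G_0$ the set $\{b: n_b>k_a\}$ is in $p$ and lies in $a^{-1}\{0\}$, so $p\cdot p$ is principal at $0$. So $p$ is not idempotent.

But $p$ is not strongly productive. Suppose $\mathrm{FP}(\vec x)\subseteq G_0\in p$. For $i<j$ the elements $x_i$, $x_j$, $x_ix_j$ are in $G_0$. So $x_ix_j$ is defined in the partial operation and is not $0$, which means $x_ix_j=x_i$ and $n_{x_j}\le n_{x_i}$. So $\mathrm{FP}(\vec x)=\{x_i:i\in\omega\}$, and all these elements have $n_{x_i}\le n_{x_0}$. Such a set is not in $p$.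

This is the situation predicted by Theorem 2. An absorbing sequence has bounded $n$ and is small. What is missing is a third kind of product, by which a first term $y_0$ turns the small absorbing set $\{y_1,y_2,\dots\}$ into a large set $\{z_1,z_2,\dots\}$, with $y_0y_i=z_i$. This makes several demands:

- $y_i$ must contain a full description of $z_i$, together with a marker that tells $y_0$ what to delete;
- $n_{y_i}$ must be bounded, while $n_{z_i}$ is not;
- for $i<j$ we need $y_iy_j=y_i$, so $y_j$ must have a part that lies beyond $y_i$, and that can be chosen freely *after* $z_j$ is given;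
- $y_0,y_i,z_i$ must all lie in the given $A\in p$.

The last demand is the serious one: $y_i$ and $z_i$ must look alike to $p$, although one is obtained from the other by adding a marker. This is what an idempotent ultrafilter on finite sets under union provides: if $c$ is typical, so is $\tau\cup c$ for typical $\tau$. So we let the first coordinate be a finite set $\alpha$, and let the marker be added to it by union. To give $y_0$ knowledge of the marker $\tau$, we let $\tau$ be a part of $y_0$. To have room at the end of $y_i$, we attach to $\alpha$ a list of further finite sets whose number is $|\alpha|$. Then replacing $c$ by $\tau\cup c$ adds $|\tau|$ new places at the end of the list.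

## The semigroup of block sequences

Let $\mathrm{FIN}$ be the set of nonempty finite subsets of $\omega$. Write $a<b$ if $\max a<\min b$. Let $G$ be the set of all
$$x=(\alpha;\zeta_1,\dots,\zeta_l),\qquad \alpha,\zeta_i\in\mathrm{FIN},\quad \alpha<\zeta_1<\dots<\zeta_l,\quad l=|\alpha|.$$
We write $\alpha_x=\alpha$, $\zeta_i^x=\zeta_i$, $T(x)=\zeta_l$ (the last block), and
$$n_x=\min\alpha,\quad k_x=\min T(x),\quad K_x=\max T(x),\qquad\text{so}\quad n_x<k_x\le K_x .$$

For $a,b\in G$ define three relations and the corresponding products.

- $a\,E\,b$ iff $n_b\le n_a$ and $K_a<k_b$. Then $ab:=a$.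
- $a\,R\,b$ iff $\alpha_b=T(a)\cup c$ for some $c\in\mathrm{FIN}$ with $T(a)<c$. Then $c=\alpha_b\setminus T(a)$ is unique, and $ab:=r(a,b):=(c;\zeta^b_1,\dots,\zeta^b_{|c|})$.
- $a\,Z\,b$ iff $K_a<n_b$. Then $ab:=0$.

Let $\Sigma=G\cup\{0\}$ with $0x=x0=0$ for all $x\in\Sigma$. No other products are defined. In the $R$ case, $c$ is a nonempty subset of $\alpha_b$ with $|c|<|\alpha_b|$, so $c<\zeta^b_1$, the blocks $\zeta^b_1,\dots,\zeta^b_{|c|}$ exist, and $r(a,b)\in G$.

**Example.** Let $a=(\{3\};\{5,8\})$, so $n_a=3$, $T(a)=\{5,8\}$, $k_a=5$, $K_a=8$.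

- For $b=(\{5,8,10\};\{11\},\{12\},\{13,14\})$ we have $a\,R\,b$ with $c=\{10\}$, and $ab=(\{10\};\{11\})$. The marker $\{5,8\}$, which is the last block of $a$, has been removed from $\alpha_b$, and the last two blocks have been cut off.
- For $b=(\{2\};\{9\})$ we have $n_b=2\le 3$ and $8<9$, so $a\,E\,b$ and $ab=a$.
- For $b=(\{9\};\{10\})$ we have $8<9=n_b$, so $a\,Z\,b$ and $ab=0$.
- For $b=(\{5\};\{7\})$ none of the three holds, and $ab$ is not defined.

**Facts about $R$.** Let $a\,R\,b$ with $\alpha_b=T(a)\cup c$, $T(a)<c$, and let $z=r(a,b)$. Then: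

- (R1) $n_b=k_a$, because $T(a)<c$ gives $\min\alpha_b=\min T(a)$;
- (R2) $K_a<k_b$, because $K_a=\max T(a)<\min c\le\max\alpha_b<\min T(b)$;
- (R3) $n_z=\min c>K_a\ge k_a=n_b$;
- (R4) $K_z=\max\zeta^b_{|c|}<\min T(b)=k_b$, because $|c|<|\alpha_b|$, so $\zeta^b_{|c|}$ comes strictly before the last block of $b$.

**The operation is well defined.** We check that at most one of the three relations holds between $a$ and $b$. $E$ requires $n_b\le n_a$. By (R1), $R$ requires $n_b=k_a$, so $n_a<n_b\le K_a$. $Z$ requires $n_b>K_a$. These conditions on $n_b$ exclude each other.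

## Associativity in nine cases

**Lemma 2.** $\Sigma$ satisfies (C).

*Proof.* If one of the three letters is $0$ and the two products are defined, both sides are $0$: for instance $(a0)c=0c=0$ and $a(0c)=a0=0$, and $(ab)0=0=a0=a(b0)$. So let $a,b,c\in G$ with $ab$ and $bc$ defined. There are three possibilities for each, and we must check in each case that both sides are defined and equal. Below, $z=r(a,b)$ if $a\,R\,b$, and $w=r(b,c)$ if $b\,R\,c$.

**Case $aEb$, $bEc$.** We have $n_c\le n_b\le n_a$ and $K_a<k_b\le K_b<k_c$, so $a\,E\,c$. Hence $(ab)c=ac=a$ and $a(bc)=ab=a$.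

**Case $aEb$, $bRc$.** By (R1) for $b,c$, $K_a<k_b=n_c$, so $a\,Z\,c$ and $(ab)c=ac=0$. By (R3), $n_w>n_c>K_a$, so $a\,Z\,w$ and $a(bc)=aw=0$.

**Case $aEb$, $bZc$.** We have $K_a<k_b\le K_b<n_c$, so $a\,Z\,c$ and $(ab)c=ac=0$. Also $a(bc)=a0=0$.

**Case $aRb$, $bEc$.** By (R3), $n_c\le n_b<n_z$. By (R4), $K_z<k_b\le K_b<k_c$. So $z\,E\,c$ and $(ab)c=zc=z$. Also $a(bc)=ab=z$.

**Case $aRb$, $bRc$.** By (R4) for $a,b$ and (R1) for $b,c$, $K_z<k_b=n_c$, so $z\,Z\,c$ and $(ab)c=zc=0$. By (R2) for $a,b$, and (R1) and (R3) for $b,c$, $K_a<k_b=n_c<n_w$, so $a\,Z\,w$ and $a(bc)=aw=0$.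

**Case $aRb$, $bZc$.** By (R4), $K_z<k_b\le K_b<n_c$, so $z\,Z\,c$ and $(ab)c=zc=0$. Also $a(bc)=a0=0$.

**Case $aZb$, $bEc$.** We have $(ab)c=0c=0$ and $a(bc)=ab=0$.

**Case $aZb$, $bRc$.** By (R3) and (R1), $n_w>n_c=k_b>n_b>K_a$, so $a\,Z\,w$ and $a(bc)=aw=0$. Also $(ab)c=0c=0$.

**Case $aZb$, $bZc$.** We have $(ab)c=0c=0$ and $a(bc)=a0=0$. $\square$

Let $S\supseteq\Sigma$ be the semigroup given by Lemma 1. It is countable because $G$ is countably infinite. The element $0$ is a zero of $S$: every element of $S$ is a product of elements of $\Sigma$, and $0x=x0=0$ for these.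

## Idempotents on finite sets and the ultrafilters $p_u$

**Step 1: an idempotent above each $u$.** We want an ultrafilter on $\mathrm{FIN}$ that is idempotent for union and remembers a prescribed ultrafilter on $\omega$; the latter will be used for counting. Let $u$ be a nonprincipal ultrafilter on $\omega$. For an ultrafilter $e$ on $\mathrm{FIN}$ let $\min_*(e)$ be its image under $\min$, that is, $U\in\min_*(e)$ iff $\{a:\min a\in U\}\in e$. Let
$$\delta_u=\{e\in\beta\mathrm{FIN}:\ \min{}_*(e)=u\}.$$
In $\beta\mathrm{FIN}$ the sets $\{e:X\in e\}$, $X\subseteq\mathrm{FIN}$, are clopen and form a basis of a compact Hausdorff topology. The set $\delta_u$ is closed, being the intersection over $U\in u$ of the clopen sets $\{e:\{a:\min a\in U\}\in e\}$. It is nonempty, since it contains the image of $u$ under $n\mapsto\{n\}$.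

Regard $\mathrm{FIN}$ as a semigroup under $\cup$, so that $X\in e\cdot f$ iff $\{a:\{b:a\cup b\in X\}\in f\}\in e$. We check that $\delta_u$ is a subsemigroup of $\beta\mathrm{FIN}$. Let $e,f\in\delta_u$. For each $a$ we have $\{n:n>\max a\}\in u$, because $u$ is nonprincipal. So $f$-many $b$ satisfy $a<b$, and then $\min(a\cup b)=\min a$. Therefore, for $U\subseteq\omega$,
$$\{b:\min(a\cup b)\in U\}\in f\iff \min a\in U,$$
so $\min_*(e\cdot f)=\min_*(e)=u$.

For fixed $f$ the map $e\mapsto e\cdot f$ is continuous: the preimage of $\{g:X\in g\}$ is $\{e:Y\in e\}$ with $Y=\{a:\{b:a\cup b\in X\}\in f\}$. So $\delta_u$ is a nonempty compact Hausdorff right topological semigroup. By the Ellis–Numakura lemma, every such semigroup contains an idempotent. Fix one in $\delta_u$ and call it $e=e_u$.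

**Step 2: quantifier notation.** This makes iterated statements readable. Write $(e\,a)\,P(a)$ for $\{a:P(a)\}\in e$. As $e$ is an ultrafilter, this quantifier commutes with "and", "or" and "not". Since $\min_*(e)=u$ is nonprincipal, for every $m$
$$(e\,a)\ \min a>m .\tag{2}$$
Idempotence of $e$ says, for every $X\subseteq \mathrm{FIN}$,
$$X\in e\iff (e\,a)(e\,b)\ a\cup b\in X .\tag{3}$$

**Step 3: the ultrafilter $p=p_u$.** A typical element of $G$ is chosen coordinate by coordinate with $e$: first $\alpha$, which fixes the number of blocks, then the blocks. For $X\subseteq S$ put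
$$X\in p\iff (e\,\alpha)(e\,\zeta_1)\cdots(e\,\zeta_{|\alpha|})\ \big[\alpha<\zeta_1<\dots<\zeta_{|\alpha|}\ \text{and}\ (\alpha;\zeta_1,\dots,\zeta_{|\alpha|})\in X\big].\tag{4}$$
By (2), once $\alpha,\zeta_1,\dots,\zeta_i$ are chosen, $e$-many sets begin after their maximum. So the order condition holds for $e$-almost all choices. The quantifiers commute with Boolean operations, and therefore $p$ is an ultrafilter on $S$, with $G\in p$. From (2), applied to $\alpha$,
$$\{b\in G: n_b>m\}\in p\qquad\text{for every } m.\tag{5}$$
In particular $p$ is nonprincipal: $\{s\}\notin p$ if $s\notin G$, and for $s\in G$ apply (5) with $m=n_s$. So every member of $p$ is infinite.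

**Step 4: $p\cdot p$ is principal at $0$.** Here the rule $Z$ is used. Let $a\in G$. By (5), $\{b\in G:n_b>K_a\}\in p$, and $ab=0$ for all $b$ in this set. So $a^{-1}\{0\}\in p$ for every $a\in G$. Since $G\in p$, we have $\{0\}\in p\cdot p$. Since $0\notin G\in p$, we have $\{0\}\notin p$. So $p\cdot p\ne p$, and **$p$ is not idempotent**.

## Building the product set inside a given member of $p_u$

It remains to show that $p=p_u$ is strongly productive. Let $A\in p$. Replacing $A$ by $A\cap G\in p$, we may assume $A\subseteq G$. So for a tuple, being in $A$ includes the order condition in the definition of $G$.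

**Step 1: choose $y_0$ and the marker $\tau$.** We look for a $y_0\in A$ whose last block $\tau$ can be added to typical first coordinates without leaving $A$. Put
$$\Phi=\{\alpha:\ (e\,\zeta_1)\cdots(e\,\zeta_{|\alpha|})\ (\alpha;\zeta_1,\dots,\zeta_{|\alpha|})\in A\}.$$
By (4), $\Phi\in e$. Put
$$\Phi'=\{\tau:\ (e\,c)\ [\tau<c\ \text{and}\ \tau\cup c\in\Phi]\}.$$
By (3) applied to $\Phi$, $(e\,\tau)(e\,c)\ \tau\cup c\in\Phi$, and by (2), for every $\tau$, $(e\,c)\ \tau<c$. So $\Phi'\in e$. In (4) the last block of the tuple is quantified by $e$, so $\{y\in G:T(y)\in\Phi'\}\in p$. This set meets $A$. Fix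
$$y_0\in A\quad\text{with}\quad \tau:=T(y_0)\in\Phi',\qquad q:=|\tau| .$$

**Step 2: the large set $B$.** We collect those $z\in A$ that remain in $A$ when $\tau$ is added to $\alpha_z$ and $q$ typical blocks are appended. Let
$$B=\big\{z\in A:\ \tau<\alpha_z\ \text{and}\ (e\,t_1)\cdots(e\,t_q)\ (\tau\cup\alpha_z;\ \zeta^z_1,\dots,\zeta^z_{|\alpha_z|},t_1,\dots,t_q)\in A\big\}.$$
The number of blocks is right: if $\tau<\alpha_z$, then $|\tau\cup\alpha_z|=|\alpha_z|+q$.

We show $B\in p$. Since $\tau\in\Phi'$, for $e$-many $c$ we have $\tau<c$ and $\tau\cup c\in\Phi$. As $|\tau\cup c|=|c|+q$, the definition of $\Phi$, with the last $q$ quantified blocks renamed $t_1,\dots,t_q$, says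
$$(e\,\zeta_1)\cdots(e\,\zeta_{|c|})(e\,t_1)\cdots(e\,t_q)\ (\tau\cup c;\ \zeta_1,\dots,\zeta_{|c|},t_1,\dots,t_q)\in A .$$
Read the first $1+|c|$ quantifiers $(e\,c)(e\,\zeta_1)\cdots(e\,\zeta_{|c|})$ as in (4), with $z=(c;\zeta_1,\dots,\zeta_{|c|})$: the statement says that the condition in the definition of $B$ holds for $p$-many $z$. Since also $A\in p$, $B\in p$.

**Step 3: the rest of the sequence.** We now write each $z_i\in B$ into an element $y_i\in A$, and push the end of $y_i$ beyond everything chosen before. The set $B$ is infinite, as a member of $p$, and countable. Enumerate $B=\{z_1,z_2,\dots\}$. Recursively for $i\ge 1$ choose $t^i_1,\dots,t^i_q$ with $\min t^i_1>K_{y_j}$ for all $1\le j<i$ and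
$$y_i:=(\tau\cup\alpha_{z_i};\ \zeta^{z_i}_1,\dots,\zeta^{z_i}_{|\alpha_{z_i}|},t^i_1,\dots,t^i_q)\in A .$$
This is possible: as $z_i\in B$, $e$-many $t_1$ can be continued to such a tuple in $A$, and by (2) $e$-many $t_1$ have minimum beyond the finitely many numbers $K_{y_j}$. Choose $t^i_1$ with both properties, and then $t^i_2,\dots,t^i_q$ successively. Note that $T(y_i)=t^i_q$ and $n_{y_i}=\min\tau$.

**Step 4: products of two terms.** There are three kinds to compute.

*First, $y_0y_i=z_i$ for $i\ge1$.* We have $\alpha_{y_i}=\tau\cup\alpha_{z_i}=T(y_0)\cup\alpha_{z_i}$ with $T(y_0)=\tau<\alpha_{z_i}$. So $y_0\,R\,y_i$ with $c=\alpha_{z_i}$, and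
$$y_0y_i=r(y_0,y_i)=(\alpha_{z_i};\zeta^{z_i}_1,\dots,\zeta^{z_i}_{|\alpha_{z_i}|})=z_i .$$

*Second, $y_iy_j=y_i$ for $1\le i<j$.* We have $n_{y_i}=n_{y_j}=\min\tau$ and $K_{y_i}<\min t^j_1\le\min t^j_q=k_{y_j}$. So $y_i\,E\,y_j$.

*Third, $z_iy_j=z_i$ for $1\le i<j$.* We have $n_{y_j}=\min\tau<\min\alpha_{z_i}=n_{z_i}$. By (R4), applied to $y_0\,R\,y_i$ with $r(y_0,y_i)=z_i$, we get $K_{z_i}<k_{y_i}\le K_{y_i}<k_{y_j}$. So $z_i\,E\,y_j$.

**Step 5: all finite products.** We collect the product set. Let $1\le i_1<\dots<i_m$. Multiplying from the left and using the second computation, $y_{i_1}\cdots y_{i_m}=y_{i_1}$. If $m\ge1$, the first and third computations give $y_0y_{i_1}\cdots y_{i_m}=z_{i_1}y_{i_2}\cdots y_{i_m}=z_{i_1}$. Hence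
$$\mathrm{FP}\big((y_i)_{i\in\omega}\big)=\{y_0\}\cup\{y_i:i\ge1\}\cup\{z_i:i\ge1\}\subseteq A,$$
and this set contains $B\in p$, so it belongs to $p$. So **$p$ is strongly productive**, and the conjecture is false.

Compare with the opening example: $y_0$ plays the part of $f$, the $y_i$ that of the even constants, and the $z_i$ that of the odd constants. The set $\{y_i:i\ge 1\}$ is not in $p$, by (5), since $n_{y_i}=\min\tau$ for all $i\ge1$.

## Counting the ultrafilters

The aim is $2^{\mathfrak c}$ different examples on the one semigroup $S$. The construction of $S$ did not depend on $u$. For $U\subseteq\omega$, by (4),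
$$\{x\in G:n_x\in U\}\in p_u\iff(e_u\,\alpha)\ \min\alpha\in U\iff U\in\min{}_*(e_u)=u .$$
So $u$ can be recovered from $p_u$, and $u\mapsto p_u$ is injective. By Pospíšil's theorem there are $2^{\mathfrak c}$ nonprincipal ultrafilters $u$ on $\omega$. An ultrafilter on a countable set is a family of subsets of that set, so there are at most $2^{2^{\aleph_0}}=2^{\mathfrak c}$ of them, and the number is the largest possible. This proves the first part of Theorem 1.

## Two generators

For the last sentence of Theorem 1 we embed $S$ in a two-generated semigroup and transport the ultrafilters.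

**Step 1: $S$ as a semigroup of maps.** This puts $S$ where two generators can be found. Let $X=S^1$ be $S$ with an identity adjoined, a countably infinite set. The map that sends $s$ to $\lambda_s:X\to X$, $\lambda_s(x)=sx$, is a homomorphism into the self-maps of $X$ under composition. It is injective because $\lambda_s(1)=s$.

**Step 2: Sierpiński's theorem.** By Sierpiński's theorem (Fund. Math. 24 (1935)), every countable set of self-maps of an infinite set lies in a two-generated semigroup of self-maps. Here is a proof for our countably infinite $X$. Let $f_1,f_2,\dots$ be self-maps of $X$. Partition $X$ into infinite sets $X_0,X_1,X_2,\dots$. Let $g:X\to X$ map each $X_n$ bijectively onto $X_{n+1}$. Then $g$ is injective with image $X\setminus X_0$. Define $h:X\to X$ in two stages. On $X\setminus X_0$ let $h$ be any injection into $X_0$. For $x\in X$ and $n\ge1$ we have $g(x)\in X\setminus X_0$, so $hg(x)\in X_0$, so $g^nhg(x)\in X_n\subseteq X\setminus X_0$. So the point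
$$s_n(x):=hg^nhg(x)\in h(X_n)\subseteq X_0$$
is already determined. Since $g$ is injective, $h$ is injective on $X\setminus X_0$, and the sets $h(X_n)$, $n\ge1$, are disjoint, the pair $(n,x)$ can be recovered from $s_n(x)$. So we may define $h$ on $X_0$ by $h(s_n(x))=f_n(x)$, and arbitrarily at the other points of $X_0$. Then
$$f_n=h\,h\,g^n\,h\,g\qquad(n\ge1),$$
so all $f_n$ lie in the semigroup generated by $g$ and $h$.

Apply this to the maps $\lambda_s$, $s\in S$. We obtain a two-generated semigroup $T$ and an injective homomorphism $\iota:S\to T$.

**Step 3: transport.** We check that nothing is lost under $\iota$. Let $p=p_u$, and let $\iota_*(p)$ be the ultrafilter on $T$ with $A\in\iota_*(p)$ iff $\iota^{-1}A\in p$.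

*Strong productivity.* Let $A\in\iota_*(p)$. Choose $\vec x$ in $S$ with $\mathrm{FP}(\vec x)\subseteq\iota^{-1}A$ and $\mathrm{FP}(\vec x)\in p$. Since $\iota$ is a homomorphism, $\mathrm{FP}(\iota(\vec x))=\iota(\mathrm{FP}(\vec x))\subseteq A$, and this set belongs to $\iota_*(p)$ because its preimage contains $\mathrm{FP}(\vec x)$.

*Not idempotent.* For $s\in S$, $\iota^{-1}\big(\iota(s)^{-1}A\big)=\{y:\iota(s)\iota(y)\in A\}=s^{-1}(\iota^{-1}A)$. Hence $A\in\iota_*(p)\cdot\iota_*(p)$ iff $\{s:s^{-1}(\iota^{-1}A)\in p\}\in p$ iff $\iota^{-1}A\in p\cdot p$. So $\iota_*(p)\cdot\iota_*(p)=\iota_*(p\cdot p)$, which is principal at $\iota(0)$. But $\iota_*(p)$ is nonprincipal, because $\iota$ is injective and $p$ is nonprincipal.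

*Number.* Since $\iota$ is injective, $\iota^{-1}(\iota(B))=B$ for $B\subseteq S$, so distinct $p$ give distinct $\iota_*(p)$. So $T$ carries $2^{\mathfrak c}$ nonprincipal strongly productive ultrafilters, none of them idempotent. This completes the proof of Theorem 1. $\blacksquare$
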